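# Four balls per crossing: necklaces, disc patterns, and the ball number of a link

## Four discs, one point, two balls

For a closed round disc $D=D(a,r)$ in the plane and a point $x$ of the plane, put
$$\kappa_D(x)=\frac{|x-a|^2-r^2}{r}. \tag{1}$$
This number is negative inside $D$, zero on $\partial D$ and positive outside. To see what it measures, let the plane be $\{z=0\}\subset\mathbb R^3$, and let $\widehat D$ be the ball with the same center and radius as $D$. Let a ball of radius $\rho$ touch the plane at $o$, so that its center is $(o,\pm\rho)$. The squared distance of the two centers is $|o-a|^2+\rho^2$, and the interiors are disjoint exactly when this is at least $(r+\rho)^2$. After cancelling $\rho^2$ and dividing by $r$ this reads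
$$\kappa_D(o)\ \ge\ 2\rho ,\qquad\text{with tangency exactly when}\qquad \kappa_D(o)=2\rho. \tag{2}$$

**Definition (balanced quadruple).** Let $N,E,S,W$ be closed discs, cyclically consecutive ones externally tangent, with $N\cap S=\emptyset=E\cap W$. They are *balanced at $o$* if $\kappa_N(o)=\kappa_E(o)=\kappa_S(o)=\kappa_W(o)=k>0$.

By (2), the two balls $T^{\pm}$ of radius $k/2$ centered at $(o,\pm k/2)$ are then tangent to all four balls $\widehat N,\widehat E,\widehat S,\widehat W$. The chain $\widehat N,T^+,\widehat S$ passes above the plane, and $\widehat E,T^-,\widehat W$ passes below it. This is a crossing of two strands, built from six balls.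

**Example (balanced).** The unit discs centered at $(\pm1,\pm1)$ are balanced at $0$, with $k=(2-1)/1=1$. The balls $T^\pm$ have radius $\frac12$ and centers $(0,0,\pm\frac12)$; indeed $2+\frac14=(1+\frac12)^2$.

**Example (not balanced).** Let $N,S$ have centers $(0,\pm3)$ and radius $2$, and let $E,W$ have centers $(\pm4,0)$ and radius $3$. Consecutive centers are at distance $5=2+3$, so consecutive discs are tangent, and all four touch the unit disc at $0$. Since $N,S$ have equal radii, $\kappa_N=\kappa_S$ holds only on the line $y=0$; likewise $\kappa_E=\kappa_W$ holds only on $x=0$. The only candidate is $o=0$, where $\kappa_N=\frac{9-4}{2}=\frac52$ but $\kappa_E=\frac{16-9}{3}=\frac73$. So this quadruple is balanced nowhere.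

The purpose of balanced quadruples is to build a link out of few balls. A connected link diagram with $n\ge1$ crossings has $2n$ edges. If we can give each edge a disc so that the four discs at every crossing are balanced, and if nothing overlaps, we get the link from $2n$ edge balls and $2n$ crossing balls, that is, from $4n$ balls.

## Necklaces, the ball number, and what is true

**Definition.** A *sphere packing* is a collection of spheres in $\mathbb R^3$ with pairwise disjoint interiors; we speak of closed round balls. Its *tangency graph* has the balls as vertices and the tangent pairs as edges. A *necklace representation* of a link $L$ is a packing whose tangency graph contains disjoint cycles realizing $L$, where each cycle is realized as the closed polygon joining the centers of consecutive tangent balls. The *ball number* $\mathrm{ball}(L)$ is the minimum number of balls in a necklace representation of $L$. The *crossing number* $\mathrm{cr}(L)$ is the minimal number of crossings among all diagrams of $L$.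

**Example.** Three mutually tangent unit balls form a necklace representation of the unknot. A cycle in a graph without multiple edges has at least three vertices, so the unknot has ball number $3$, and a link with $c$ components has ball number at least $3c$.

A link is *splittable* if some sphere in its complement has link components on both sides. A diagram is *alternating* if over- and undercrossings alternate along each component; a link is alternating if it has such a diagram. A crossing $v$ is *nugatory* if some simple closed curve on $S^2$ meets the diagram only at $v$ and has two consecutive of the four edge-ends at $v$ on each side. A half turn of one side removes such a crossing. A diagram without nugatory crossings is *reduced*. If the four corners at a crossing lie in four different faces, it is not nugatory, because the curve above would join two opposite corners inside one face.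

The problem comes from Jorge L. Ramírez Alfonsín and Iván Rasskin, "Links in orthoplicial Apollonian packings", arXiv:2301.03089 (2023). It lists as known: $\mathrm{ball}(2_1^2)=8$ for the Hopf link, $9\le\mathrm{ball}(3_1)\le12$ for the trefoil, and $\mathrm{ball}(L)\le5\,\mathrm{cr}(L)$ for every nontrivial nonsplittable $L$. It asks to prove or disprove: *for any nontrivial and nonsplittable link $L$, $\mathrm{ball}(L)\le4\,\mathrm{cr}(L)$; moreover, equality holds if $L$ is alternating.*

The statement as a whole is false: its first half is true and its second half is not.

**Theorem A.** If $L$ is nontrivial and nonsplittable, then $\mathrm{ball}(L)\le4\,\mathrm{cr}(L)$. The constant $4$ is best possible, because $\mathrm{ball}(2_1^2)=8=4\cdot2$.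

**Theorem B.** Let $H_m$ ($m\ge1$) be an unknot $A$ together with $m$ parallel meridian circles (a connected sum of $m$ Hopf links). It is alternating and nonsplittable, $\mathrm{cr}(H_m)=2m$, and $3(m+1)\le\mathrm{ball}(H_m)\le6m+2$. So $\mathrm{ball}(H_m)<4\,\mathrm{cr}(H_m)$ for all $m\ge2$; for example $\mathrm{ball}(H_2)\le14<16$.

**Theorem C.** For the prime alternating torus knots $T(2,2m+1)$, $m\ge1$,
$$\mathrm{ball}(T(2,2m+1))\le6m+10+\lceil(6m+7)/4\rceil .$$
This is less than $4(2m+1)=4\,\mathrm{cr}(T(2,2m+1))$ for every $m\ge18$.

We start with B and C, which are explicit constructions.

## Half-spaces as balls, and the links $H_m$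

**Half-spaces are allowed.** In $S^3=\mathbb R^3\cup\{\infty\}$ we count closed half-spaces as balls; two disjoint parallel half-spaces are tangent at $\infty$. Consider a cyclic chain of tangent balls. In each ball the two contact points with its neighbors are distinct, since two balls touching a third from outside at the same point would overlap. Choose in each ball an unknotted arc joining its two contact points, with interior in the interior of the ball. Two unknotted properly embedded arcs in a 3-ball with the same endpoints are isotopic rel boundary (standard), so the link type does not depend on the choices. Two radii form an unknotted arc, so the polygon through the centers is one choice.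

An inversion centered at a point outside all balls turns the packing into one of bounded balls and preserves tangency and unknottedness of arcs. Following it by a reflection, we get an orientation-preserving homeomorphism of $S^3$, so the link type is unchanged. Hence half-spaces may be used freely, provided some point lies outside all balls. In both constructions below, a far-away point of the open slab between the two half-spaces does.

We also use the Kauffman–Murasugi–Thistlethwaite theorem: a connected reduced alternating diagram has the minimal number of crossings.

**Proof of Theorem B.**

**Step 1: the packing.** Take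

* unit balls centered at $(\pm1,\pm1,2j)$, $0\le j\le m-1$;
* balls of radius $\frac12$ centered at $(0,0,l-\frac12)$, $0\le l\le2m-1$;
* the half-spaces $z\le-1$ and $z\ge2m-1$.

On one level, cyclically consecutive unit balls have centers at distance $2$ and diagonal ones at distance $2\sqrt2$. Centers on different levels differ in height by at least $2$. An axial center has horizontal distance $\sqrt2$ and vertical distance $|2j-l+\frac12|\ge\frac12$ from a unit center, so the distance is at least $\sqrt{2+\frac14}=\frac32=1+\frac12$. The axial balls are consecutively tangent and fill the axis from $z=-1$ to $z=2m-1$, so the first and last touch the half-spaces. The unit balls lie in the slab $-1\le z\le2m-1$. So this is a packing of $4m+2m+2=6m+2$ balls.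

**Step 2: the link.** The axial balls and the two half-spaces form a cycle realizing $A=(z\text{-axis})\cup\{\infty\}$. The four unit balls at level $j$ form a cycle, a square bounding a flat square that meets $A$ exactly once. These flat squares are disjoint, and shrinking each in its plane to a small circle around $A$ gives $m$ parallel meridians. So the link is $H_m$, and $\mathrm{ball}(H_m)\le6m+2$.

**Step 3: crossing number and lower bound.** Look at round rings from a slightly raised viewpoint. Their projections are disjoint ellipses, each crossing $A$ twice. Going up, $A$ first passes under the front of a ring and then over its back. So along $A$ one reads under, over, under, over, …, and along each ring over, under. The diagram is connected and alternating and has $2m$ crossings. The four corners at a crossing lie inside or outside the ellipse and left or right of $A$ (a closed curve on $S^2$), in all four combinations. So they lie in four different faces, and the diagram is reduced. Hence $\mathrm{cr}(H_m)=2m$. If a sphere split the link, some ring would be separated from $A$; but $A$ has linking number $\pm1$ with each ring. So $H_m$ is nonsplittable. Each of its $m+1$ components uses at least $3$ balls, which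 gives the lower bound. Finally $6m+2<8m$ for $m\ge2$. $\square$

For $m=1$ these are eight balls for the Hopf link $H_1$; at its center sits the balanced square of the first section. For $m=2$, the $14<16$ balls already refute the equality claim. One might hope that equality survives for prime knots; Theorem C excludes that too.

## A helix around an axis: $T(2,2m+1)$

The plan is to let one strand be a straight axis made of few balls, and to wind the other around it with five unit balls per turn. A turn produces two crossings, and costs five helix balls, one ball in a return column and about one and a half axial balls. Since $7.5<8$, this wins in the long run.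

**Proof of Theorem C.**

**Step 1: the helix.** We choose points $p_i$ such that unit balls at consecutive points touch and no two overlap. Let $R>0$ satisfy $4R^2\sin^236^\circ=3.84$. Since $\sin^236^\circ=\frac{5-\sqrt5}8$, we get $R^2=0.384(5+\sqrt5)=1.92+0.384\sqrt5$. As $2.234^2=4.990756<5$, this exceeds $1.92+0.857856=2.777856>\frac{25}9$, so $R>\frac53$; also $R<2$. Put
$$p_i=(R\cos72^\circ i,\;R\sin72^\circ i,\;0.4\,i).$$
Then $|p_i-p_{i+1}|^2=3.84+0.16=4$. For index difference $2$ or $3$ the horizontal squared distance is $4R^2\sin^272^\circ=3.84\,(2\cos36^\circ)^2>4$. For difference $4$ the squared distance is $3.84+2.56>4$. For difference at least $5$ the vertical distance is at least $2$. So unit balls at distinct $p_i$ never overlap.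

**Step 2: the packing.** Take

* unit balls at $p_0,\dots,p_{5m+2}$, at $Y=p_{5m+5}=(R,0,2m+2)$, and at $q=p_{5m+7}=p_{5m+2}+(0,0,2)$;
* column unit balls at $(R+2,0,2j)$, $0\le j\le m+1$;
* an axial ball of radius $R-1$ at $(0,0,2m+2)$, and $N=\lceil(6m+7)/4\rceil$ equal axial balls filling the segment of the $z$-axis from $z=-1$ to $z=2m+3-R$;
* the half-spaces $z\le-1$ and $z\ge2m+3.8$.

The $N$ equal balls have radius $\frac{2m+4-R}{2N}$. Here $2m+4-R<2m+\frac73=\frac{6m+7}3$ and $2N\ge\frac{6m+7}2$, so the radius is less than $\frac23<R-1$. Thus all axial balls have radius at most $R-1$ and do not overlap unit balls whose centers are at horizontal distance $R$ from the axis. The axial balls do not overlap each other, since the large one occupies $[2m+3-R,\,2m+1+R]$ on the axis. Column centers are at horizontal distance at least $2$ from all $p_i$ (whose $x$-coordinate is at most $R$) and at distance $R+2$ from the axis. All bounded balls lie in the slab: $p_0$ and the lowest column ball reach down to $-1$, $q$ has height $2m+2.8$ and reaches up to $2m+3.8$, the large axial ball reaches up to $2m+1+R<2m+3.8$, and $Y$ and the column reach $2m+3$. So this is a packing.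

**Step 3: the cycle.** The packing contains the cycle: lower half-space, axial balls upward, $Y$, the column from top to bottom, $p_0,p_1,\dots,p_{5m+2}$, $q$, upper half-space, and back through $\infty$. The tangencies: the axial chain starts at $z=-1$, and the $N$ balls end at $2m+3-R$, where the large ball begins. The large ball touches $Y$ because $|(0,0,2m+2)-Y|=R=(R-1)+1$. $Y$ touches the top column ball $(R+2,0,2m+2)$, the bottom column ball touches $p_0=(R,0,0)$, and $|p_{5m+2}-q|=2$. Finally $q$ touches $z\ge2m+3.8$.

**Step 4: the knot type.** Use radii in the bounded balls and vertical rays in the half-spaces. The curve runs up the $z$-axis to height $2m+2$, horizontally to $Y$ and on to the column, down the column, horizontally to $p_0$, along the polygon $p_0\cdots p_{5m+2}$, and vertically up through $q$ to $\infty$. The two rays near $\infty$ lie in the vertical plane through the axis and $q$. In this plane, push the arc through $\infty$ to a large circular arc on the side of $q$, from low on the axis to high above $q$. The region swept lies outside a large ball and meets the curve nowhere else. Since $q$ has angle $144^\circ$, its side is $x<0$, the left.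

Now project to the $xz$-plane. The axis strand ($x=0$) and the helix strand are both monotone in $z$. The large arc is far to the left. The horizontal segments and the column lie in $y=0$ to the right of the axis. The helix meets the lower segment only at $p_0$; when its strand passes the height $2m+2$ it is on the vertical through $q$, at $x<0$; the column has $x=R+2>R$. So the only crossings are those of the axis with segments $p_ip_{i+1}$. The sign of $\cos72^\circ i$ is $+,+,-,-,+$ for $i\equiv0,1,2,3,4\pmod5$, so crossings occur for $i\equiv1$ (where $y>0$) and for $i\equiv3$ (where $y<0$). For $0\le i\le5m+1$ these are $m+1$ and $m$ values, together $2m+1$ crossings.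

The helix crosses right to left on the side $y>0$ and left to right on the side $y<0$. Seen from $y=-\infty$, at each crossing the strand going from right to left (upward) is the lower one. So all crossings are equal braid generators, and we see the 2-braid $\sigma^{\pm(2m+1)}$. The right-hand ends ($p_0$ at the bottom, the axis at the top) are joined on the right by the column. The left-hand ends (the axis at the bottom, $q$ at the top) are joined on the left by the large arc. On $S^2$ the left arc can be swung over $\infty$ to the right of the column, so this is the closure of the braid, and the knot is $T(2,2m+1)$ up to mirror image; a reflection of the packing gives either one.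

The diagram is alternating: along the axis one reads over, under, …, over, and then along the helix under, over, …, under. At each crossing the left and right corners lie in the left and right face. The upper and lower corners lie in two different faces among the $2m$ bigons and the outer face. So the diagram is reduced and $\mathrm{cr}=2m+1$. Torus knots are prime (standard).

**Step 5: the count.** The number of balls is $(5m+3)+2+(m+2)+(N+1)+2=6m+10+N$. Since $N\le\frac{6m+10}4$, it is at most $7.5m+12.5$, which is less than $8m+4$ exactly when $m>17$. $\square$

## The triangulation carried by a minimal diagram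

From here on we prove Theorem A. Let $D$ be a diagram of $L$ on $S^2$ with $n=\mathrm{cr}(L)$ crossings, and let $\Gamma$ be its shadow, a 4-valent graph. $D$ is connected, since $L$ is nonsplittable. By minimality $D$ has no nugatory crossing. A connected diagram with $0$ crossings, or with $1$ crossing (a figure eight, whose crossing is nugatory), shows the unknot, so $n\ge2$. Hence $\Gamma$ has $n$ vertices, $2n$ edges and $n+2$ faces, and the faces are open discs. At a crossing $v$ call the four edge-ends $N,E,S,W$ in cyclic order, with $N,S$ over and $E,W$ under. Two edges are *corner-adjacent* at $v$ if their ends are consecutive at $v$.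

Two principles are used repeatedly. Let $\gamma$ be a simple closed curve made of edges of $\Gamma$ and let $\Omega$ be one of its open sides.

* *Parity.* The number of ends at vertices of $\gamma$ that enter $\Omega$ is even. The edges inside $\Omega$ have an even number of ends in total, and $4$ of these belong to each vertex inside $\Omega$.
* *Connectedness.* If no end enters $\Omega$, then $\Omega$ contains nothing of $\Gamma$, so it is a face.

**(G1) There are no loops.** Let $\lambda$ be a loop at $v$. If its ends are opposite at $v$, one end enters each side, against parity. If its ends are consecutive, one side contains no end and is a face. A circle running just outside this face and passing through $v$ then meets $\Gamma$ only at $v$ and separates the ends two and two, so $v$ is nugatory, a contradiction.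

**(G2) Each edge has different faces on its two sides.** Otherwise some simple closed curve crosses $\Gamma$ exactly once, inside an edge. On one side of it, the number of ends is $4$ times the number of vertices, but also $2$ times the number of edges inside plus $1$, a contradiction.

**(G3) If $e\ne f$ are corner-adjacent at two corners, they bound a bigon face and these are its two corners.** Two different corners at one crossing involve at least three ends, so one of $e,f$ would be a loop. Hence by (G1) the corners are at different crossings $v,w$, and $\gamma=e\cup f$ is a simple closed curve. At each of $v,w$ one side of $\gamma$ contains the corner and no end, and the other contains two ends. If both corners are on the same side, no end enters this side, so it is a face. Otherwise one side $\Omega$ has no end at $v$ and two ends at $w$. Push $\gamma$ slightly into $\Omega$, keeping it at $w$. The new circle meets $\Gamma$ only at $w$, with $e,f$ on one side and the other two ends on the other. So $w$ is nugatory, a contradiction.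

**(G4) Opposite edges $e,f$ at $v$ are nowhere corner-adjacent.** By (G1), $e\ne f$ and each has only one end at $v$, so they are not corner-adjacent at $v$. If they were corner-adjacent at $w\ne v$, then $\gamma=e\cup f$ would have on each side exactly one end at $v$, and $0$ or $2$ ends at $w$, against parity.

**The triangulation $G$.** Vertices: the crossings $v$; a point on each edge $e$ of $\Gamma$, again denoted $e$; a point $F$ in each face of degree at least $3$. Edges: the $4n$ half-edges $ve$; an arc $ef$ cutting off each corner between edges $e,f$, the two arcs in a bigon being identified; and segments $Fe$ for $e\subset\partial F$. The triangles are $(v,e,f)$, one for each corner, and $(F,e,f)$, filling the middle of a face of degree at least $3$. There are no faces of degree $1$ by (G1).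

*Example.* The standard trefoil diagram has $3$ crossings, $6$ edges, three bigons and two triangular faces. So $G$ has $3+6+2=11$ vertices and $12+(12-3)+6=27=3\cdot11-6$ edges, as a triangulation of the sphere must.

$G$ is a simple graph. A double edge $ve$ or a loop at $e$ would need a loop of $\Gamma$. A double edge $ef$ is excluded by (G3), because the two arcs in a bigon were identified and there are at most two corners between $e$ and $f$. A double edge $Fe$ would put $F$ on both sides of $e$, against (G2). Crossings are pairwise nonadjacent in $G$. The link of $v$ is the 4-cycle $N,E,S,W$ of four distinct vertices, and by (G4) $N\not\sim S$ and $E\not\sim W$.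

**The exceptional case.** If all faces are bigons, then $4n=2(n+2)$, so $n=2$ and $\Gamma$ consists of two circles crossing twice. If one circle were over at both crossings, $L$ would be splittable; so $L$ is the Hopf link $H_1$, and Theorem B gives $\mathrm{ball}(L)\le8=4\cdot2$. **From now on some face has degree at least $3$, and we fix a triangle $(F_0,e_0,f_0)$ of $G$ as outer face.** Its three vertices are *outer*, the others *interior*. All crossings are interior.

## Tangent discs give one equation too many

Koebe's circle packing theorem says that a simple triangulation of $S^2$ is the tangency graph of a packing of round discs in the sphere, with the given combinatorics. Applied to $G$, it gives a disc for every edge $e$, and at each crossing $D_N,D_E,D_S,D_W$ are cyclically tangent. So it is natural to take the balls $\widehat D_e$, to discard the discs of faces and crossings, and to put at each crossing a ball $T_v^+$ above and $T_v^-$ below, both resting on the plane at the same point $o$.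

Now (2) is demanding. Let $T_v^\pm$ have radius $\rho_\pm$. Tangency of $T_v^+$ to $\widehat N,\widehat S$ and disjointness from $\widehat E,\widehat W$ mean $\kappa_N(o)=\kappa_S(o)=2\rho_+\le\kappa_E(o),\kappa_W(o)$. The conditions for $T_v^-$ are $\kappa_E(o)=\kappa_W(o)=2\rho_-\le\kappa_N(o),\kappa_S(o)$. Together they force the quadruple to be balanced at $o$. These are three equations for the two coordinates of $o$. The tangencies around $v$ do not imply the third: in the 3-4-5 example the four discs and the unit disc at $0$ have all the required tangencies, and no balancing point exists.

We need one extra parameter per crossing. The disc $D_v$ is only scaffolding; no ball is built on it. So it may overlap its neighbors: let it meet $D_N,D_S$ at angle $\varphi_v$ and $D_E,D_W$ at angle $\psi_v$, while all other contacts stay tangencies. Trading $\varphi_v$ against $\psi_v$ is the missing parameter. Three things have to be proved: such patterns exist and vary continuously with the angles; the angles can be chosen so that all crossings are balanced simultaneously; the resulting balls do not overlap and show the diagram $D$.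

## Disc patterns with overlapping crossing discs

Let $K=[0,\frac{5\pi}{12}]^{2n}$, with points $\Theta=(\varphi_v,\psi_v)_v$. Set $\Theta_{vN}=\Theta_{vS}=\varphi_v$, $\Theta_{vE}=\Theta_{vW}=\psi_v$, and $\Theta_{ij}=0$ on all other edges of $G$. Put $\eta_{ij}=\cos\Theta_{ij}\in(0,1]$. Given radii $r_i>0$, with $r_i=1$ at the three outer vertices, set
$$l_{ij}^2=r_i^2+r_j^2+2\eta_{ij}r_ir_j. \tag{3}$$
So discs with radii $r_i,r_j$ and center distance $l_{ij}$ meet at angle $\Theta_{ij}$, and are externally tangent if $\Theta_{ij}=0$. In every triangle, $l_{ij}\le r_i+r_j<l_{ik}+l_{kj}$, because (3) gives $l_{ik}>r_i$ and $l_{kj}>r_j$. So Euclidean triangles with these sides exist. Let $\mathcal S$ be the set of pairs $(\Theta,r)$, $\Theta\in K$, $r_i>0$ for interior $i$, such that at every interior vertex the angles of the non-outer triangles sum to $2\pi$.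

**Lemma 1.** In a triangle $x_ix_jx_k$ with sides (3) and discs $D_i=D(x_i,r_i)$ etc., the closed disc $D_k$ does not meet the segment $x_ix_j$.

*Proof.* For $\lambda,\mu\ge0$, $\lambda+\mu=1$, the point $y=\lambda x_i+\mu x_j$ has $|y-x_k|^2=\lambda l_{ik}^2+\mu l_{jk}^2-\lambda\mu l_{ij}^2$. So its power $|y-x_k|^2-r_k^2$ with respect to $D_k$ equals
$$\lambda(r_i^2+2\eta_{ik}r_ir_k)+\mu(r_j^2+2\eta_{jk}r_jr_k)-\lambda\mu(r_i^2+r_j^2+2\eta_{ij}r_ir_j)$$
$$=\lambda^2r_i^2+\mu^2r_j^2-2\lambda\mu\eta_{ij}r_ir_j+2r_k(\lambda\eta_{ik}r_i+\mu\eta_{jk}r_j)$$
$$\ge(\lambda r_i-\mu r_j)^2+2r_k(\lambda\eta_{ik}r_i+\mu\eta_{jk}r_j)>0,$$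
where we used $\lambda-\lambda\mu=\lambda^2$, $\mu-\lambda\mu=\mu^2$, and $\eta>0$. $\square$

**Lemma 2 (layout).** For $(\Theta,r)\in\mathcal S$ the non-outer triangles glue to a geodesic triangulation of an equilateral triangle $\Delta_0$ of side $2$, with the combinatorics and orientation of $G$. If $i\not\sim j$, then $D_i\cap D_j=\emptyset$. If $i$ is interior, $D_i$ lies in the open star of $i$; in particular $r_i<1$. For an outer vertex $i$, $D_i\cap\Delta_0$ lies in the relatively open star of $i$.

*Proof.* **Step 1: the layout exists.** Glue the non-outer triangles abstractly. The result is a disc $\Sigma$ that is flat at interior vertices because the angles sum to $2\pi$. Since $\Sigma$ is simply connected, there is a developing map $\mathrm{dev}:\Sigma\to\mathbb R^2$. It is an orientation-preserving isometry on each triangle and a local homeomorphism at interior points of $\Sigma$. The boundary of $\Sigma$ consists of three edges of length $2$, which are mapped to straight segments closing up. Three plane vectors of length $2$ with sum $0$ form an equilateral triangle, so $\mathrm{dev}$ maps $\partial\Sigma$ bijectively to the boundary of some $\Delta_0$.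

Let $y$ lie on no image of an edge. The winding number of $\mathrm{dev}(\partial\Sigma)$ around $y$ is the sum over all triangles $T$ of the winding numbers of $\mathrm{dev}(\partial T)$, because inner edges cancel. Since all triangles are positively oriented, this is the number of triangles whose image contains $y$. It is constant inside $\Delta_0$, equal to $\pm1$ there, and $0$ outside. As a count it is nonnegative, so it is $1$ inside.

Suppose $\mathrm{dev}(p)=\mathrm{dev}(p')$ with $p\ne p'$. Not both are on $\partial\Sigma$; say $p\notin\partial\Sigma$. A small neighborhood of $p$ maps onto a neighborhood of the common image, and $p'$ lies in some triangle $T$. Interior points of $T$ near $p'$ then share their image with points near $p$. So some generic point of the plane has two preimages; these lie in different triangles since $\mathrm{dev}$ is injective on each. This contradicts the count. So $\mathrm{dev}$ is injective, and its compact image contains a dense part of $\Delta_0$ and nothing outside. Hence it is a homeomorphism $\Sigma\to\Delta_0$.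

**Step 2: discs stay in stars.** The relatively open star of $i$ in $\Delta_0$ is the union of the open cells having $i$ as a vertex. It is relatively open, and its relative boundary is contained in the union of the edges opposite to $i$. By Lemma 1, $D_i$ avoids these edges. The set $D_i\cap\Delta_0$ is convex, hence connected, and contains $x_i$; so it lies in the relatively open star. For interior $i$ the star is open in the plane and the same argument applies to $D_i$ itself. Then $D_i\subset\Delta_0$, whose inradius is $1/\sqrt3$, so $r_i<1$.

**Step 3: nonadjacent discs.** If $i\not\sim j$, one of them, say $i$, is interior, since outer vertices are mutually adjacent. No cell contains both $i$ and $j$, so their open stars are disjoint. As $D_i\subset\Delta_0$, Step 2 gives $D_i\cap D_j=\emptyset$. $\square$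

**Lemma 3.** In a triangle $ijk$, with $u_j=\log r_j$ and $\theta_i$ the angle at $i$, we have $\partial\theta_i/\partial u_j>0$. Hence the Jacobian of the interior angle sums with respect to the interior $u$'s is nonsingular.

*Proof.* **Step 1: a formula for the derivative.** Write $\mathrm{pow}_i(x)=|x-x_i|^2-r_i^2$, and let $O$ be the point with $\mathrm{pow}_i(O)=\mathrm{pow}_j(O)=\mathrm{pow}_k(O)$; it exists because the centers are not collinear. Fix $x_i,x_k$ and vary $u_j$. By (3),
$$\frac{d}{du_j}l_{ij}^2=2r_j^2+2\eta_{ij}r_ir_j=l_{ij}^2+r_j^2-r_i^2 .$$
So the velocity $\dot x_j$ satisfies $2(x_j-x_i)\cdot\dot x_j=l_{ij}^2+r_j^2-r_i^2$, and the same with $k$ in place of $i$. These two linear equations determine $\dot x_j$. The vector $x_j-O$ solves both, because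
$$2(x_j-x_i)\cdot(x_j-O)=l_{ij}^2+|x_j-O|^2-|x_i-O|^2=l_{ij}^2+r_j^2-r_i^2,$$
and likewise for $k$. Hence $\dot x_j=x_j-O$. The angle $\theta_i$ grows at the rate of the component of $\dot x_j$ perpendicular to $x_ix_j$ and pointing away from $x_k$, divided by $l_{ij}$. So $\partial\theta_i/\partial u_j=h/l_{ij}$, where $h$ is the signed distance of $O$ from the line $x_ix_j$, positive on the side of $x_k$.

**Step 2: $h>0$.** The radical axis of $D_i,D_j$ is perpendicular to the line $x_ix_j$ and meets it at $O_{ij}=\lambda x_i+\mu x_j$, at distance $\frac{l_{ij}^2+r_i^2-r_j^2}{2l_{ij}}$ from $x_i$. So
$$\mu=\frac{r_i(r_i+\eta_{ij}r_j)}{l_{ij}^2}>0,\qquad \lambda=\frac{r_j(r_j+\eta_{ij}r_i)}{l_{ij}^2}>0,$$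
and $O_{ij}$ lies on the segment. There
$$\mathrm{pow}_i=\mu^2l_{ij}^2-r_i^2=\frac{r_i^2\big((r_i+\eta_{ij}r_j)^2-l_{ij}^2\big)}{l_{ij}^2}=-\frac{r_i^2r_j^2(1-\eta_{ij}^2)}{l_{ij}^2}\le0<\mathrm{pow}_k,$$
the last inequality by Lemma 1. The function $\mathrm{pow}_k-\mathrm{pow}_i$ is affine with gradient $-2(x_k-x_i)$. So along the radical axis it decreases toward the side of $x_k$. It is positive at $O_{ij}$ and vanishes at $O$, so $h>0$.

**Step 3: a maximum principle.** Let $i$ be interior. For $j\sim i$ let $a_{ij}>0$ be the derivative of the angle sum at $i$ with respect to $u_j$. Angles do not change when all radii of a triangle are scaled, so the derivative with respect to $u_i$ is $-\sum_{j\sim i}a_{ij}$, summed over all neighbors, outer ones included. Suppose $Jx=0$ with $x\ne0$. Let $|x_i|$ be maximal and, without loss of generality, $x_i=M>0$. Then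
$$0=\sum_{j\sim i,\ j\text{ interior}}a_{ij}(x_j-M)-\sum_{j\sim i,\ j\text{ outer}}a_{ij}M .$$
All terms are at most $0$, so $i$ has no outer neighbor, and all its neighbors have value $M$. Repeating this along a path from $i$ to an outer vertex gives a contradiction at the first outer vertex. $\square$

**Lemma 4.** $\mathcal S$ is compact.

*Proof.* **Step 1: what a degeneration looks like.** By Lemma 2 all radii are at most $1$. So it suffices to take $(\Theta^k,r^k)\in\mathcal S$ converging to $(\Theta,r)$ with $r_i\in[0,1]$ and to show all $r_i>0$; then the angle sums pass to the limit and $(\Theta,r)\in\mathcal S$. Suppose some $r_i=0$. Let $Z$ be a connected component of the subgraph of $G$ induced by $\{i:r_i=0\}$. It contains only interior vertices. Let $\mathcal F_Z,\mathcal E_Z$ be the sets of triangles and edges meeting $Z$, and let $\mathcal L\subset\mathcal F_Z$ be the set of triangles with exactly one vertex in $Z$. Vertices outside $Z$ of triangles in $\mathcal F_Z$ are adjacent to $Z$, so their limit radii are positive.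

**Step 2: the limit of the angle sums.** A triangle with three vertices in $Z$ has angle sum $\pi$ there. If exactly two vertices are in $Z$, the side between them shrinks to $0$ while the other two sides tend to the positive third radius. So the third angle tends to $0$, and the two angles at $Z$ sum to $\pi$ in the limit. In a triangle of $\mathcal L$ with $Z$-vertex $i$, we have $l_{ij}\to r_j$ and $l_{ik}\to r_k$, so
$$\cos\theta_i\to\frac{r_j^2+r_k^2-l_{jk}^2}{2r_jr_k}=-\eta_{jk},\qquad\text{that is,}\qquad\theta_i\to\pi-\Theta_{jk}.$$
Write $\Theta_{\mathrm{opp}}$ for the angle $\Theta_{jk}$ at the opposite edge. Summing the angles at all vertices of $Z$ gives $2\pi|Z|=\pi|\mathcal F_Z|-\sum_{\mathcal L}\Theta_{\mathrm{opp}}$.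

Each edge of $\mathcal E_Z$ lies in two triangles, both in $\mathcal F_Z$. A triangle of $\mathcal F_Z$ has three edges meeting $Z$, or two if it is in $\mathcal L$. So $2|\mathcal E_Z|=3|\mathcal F_Z|-|\mathcal L|$. With $\chi_Z=|Z|-|\mathcal E_Z|+|\mathcal F_Z|$ this gives $|\mathcal F_Z|=2|Z|-2\chi_Z+|\mathcal L|$. Substituting,
$$\sum_{\mathcal L}(\pi-\Theta_{\mathrm{opp}})=2\pi\chi_Z. \tag{4}$$

**Step 3: $\chi_Z\le1$.** Let $M$ be the full subcomplex of $G$ on the vertices not in $Z$. The cells not in $M$ are exactly those meeting $Z$, so $\chi_Z=2-\chi(M)$. The complement of $M$ is the open star of $Z$, which is nonempty and connected. So $b_1(M)=0$ by Alexander duality, and $b_2(M)=0$ since $M\ne S^2$. As $M$ contains the outer triangle, $\chi(M)=b_0(M)\ge1$.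

**Step 4: $|\mathcal L|\ge3$.** The mod-2 boundary of the sum of all triangles in $\mathcal F_Z$ is the sum of the edges opposite to $Z$ in the triangles of $\mathcal L$, because edges meeting $Z$ occur twice. So this sum is a mod-2 cycle. If $|\mathcal L|=0$, or if $|\mathcal L|=2$ with the same opposite edge twice, then every triangle sharing an edge with a triangle of $\mathcal F_Z$ is in $\mathcal F_Z$. So $\mathcal F_Z$ would contain all triangles, but the outer triangle is not in it. A single edge, or two distinct edges of a simple graph, do not form a mod-2 cycle. So $|\mathcal L|\ge3$.

**Step 5: contradiction.** If $|\mathcal L|\ge4$, the left side of (4) is at least $4\cdot\frac{7\pi}{12}>2\pi$. Let $|\mathcal L|=3$. No two of the opposite edges coincide: an edge lies in only two triangles, so exactly two would coincide and the mod-2 sum would be a single edge. Three distinct edges whose sum is a cycle form a 3-cycle in $G$. Crossings are pairwise nonadjacent, so this 3-cycle contains at most one crossing and at most two edges with $\Theta\ne0$. The left side of (4) is at least $3\pi-2\cdot\frac{5\pi}{12}>2\pi$. Both cases contradict $\chi_Z\le1$. $\square$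

**Proposition 5.** There is a continuous map $\Theta\mapsto r(\Theta)$ on $K$ with $(\Theta,r(\Theta))\in\mathcal S$. The layouts depend continuously on $\Theta$.

*Proof.* **Step 1: $\mathcal S\to K$ is a local homeomorphism.** The angle sums are smooth functions of $(\Theta,r)$ also for angles in $(-\frac{\pi}{24},\frac{11\pi}{24})$, where the cosines still lie in $(0,1]$, and Lemma 3 holds there. By the implicit function theorem, near a point of $\mathcal S$ the solutions form the graph of a function of $\Theta$; restrict it to $K$.

**Step 2: a point over $\Theta=0$.** Koebe's theorem gives a packing of discs with tangency graph $G$. A Möbius map makes the three outer discs unit discs such that all others lie in the bounded interstice between them. The radii give a point of $\mathcal S$ over $\Theta=0$.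

**Step 3: the section.** $\mathcal S$ is compact by Lemma 4, so $\mathcal S\to K$ is a proper local homeomorphism to a connected, simply connected space, and $\mathcal S\ne\emptyset$. Hence it is a covering and has a continuous section. Fix the corners of $\Delta_0$; the other centers are then found by placing triangles one after another, so they depend continuously on $\Theta$. $\square$

## Balancing all crossings at once

**Step 1: discs as vectors.** This step turns the conditions on $o$ into linear ones. On $\mathbb R^4$ use $\langle x,y\rangle=x_1y_1+x_2y_2+x_3y_3-x_4y_4$. To a disc $D=D(a,r)$ with $P=|a|^2-r^2$, to a point $x\in\mathbb R^2$ and to $\infty$ assign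
$$[D]=\frac1r\Big(a,\frac{P-1}2,\frac{P+1}2\Big),\qquad X(x)=\Big(x,\frac{|x|^2-1}2,\frac{|x|^2+1}2\Big),\qquad X(\infty)=(0,0,1,1).$$
Since $\frac{(s-1)(t-1)}4-\frac{(s+1)(t+1)}4=-\frac{s+t}2$, direct computation gives
$$\langle[D],[D']\rangle=-\frac{|a-a'|^2-r^2-r'^2}{2rr'},\qquad -2\langle[D],X(x)\rangle=\kappa_D(x),\qquad-2\langle[D],X(\infty)\rangle=\frac2r,$$
$$\langle[D],[D]\rangle=1,\qquad\langle X(x),X(y)\rangle=-\tfrac12|x-y|^2,\qquad\langle X(x),X(\infty)\rangle=-1 .$$
So by (3), $\langle[D_i],[D_j]\rangle=-\cos\Theta_{ij}$ for $i\sim j$, and $\langle[D],[D']\rangle<-1$ for disjoint discs. Every null vector $(y,s,t)$ with $t>0$ is a positive multiple of exactly one $X(x)$ or of $X(\infty)$: if $t>s$, scale to $t-s=1$, and then $|y|^2=t+s$ gives $X(y)$; if $t=s$, then $y=0$. Two non-proportional null vectors of this kind (*future* null vectors) have negative product.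

**Step 2: the candidate point $o_v$.** Fix a layout and a crossing $v$, write $N,E,S,W$ for the discs at its four edges and $c=D_v$. Consecutive ones of $N,E,S,W$ are tangent, and $N\cap S=E\cap W=\emptyset$ by (G4) and Lemma 2. Put $m=[E]-[W]$, $m'=[N]-[S]$. Then $\langle m,m\rangle=2-2\langle[E],[W]\rangle>0$, $\langle m',m'\rangle>0$ similarly, and $\langle m,m'\rangle=-1+1+1-1=0$. So $m,m'$ span a positive definite plane, and its orthogonal complement $\mathcal P$ has signature $(1,1)$. It contains exactly two null lines. They correspond to the only two points, $o$ and $o'$, one of which may be $\infty$, that satisfy $\kappa_N=\kappa_S$ and $\kappa_E=\kappa_W$ (at $\infty$: equal values of $2/r$).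

Since $c$ meets $N,S$ at the same angle and $E,W$ at the same angle, $[c]\in\mathcal P$. Let $\nu,\nu'$ be future null vectors on the two lines and $[c]=\alpha\nu+\beta\nu'$. Then $1=\langle[c],[c]\rangle=2\alpha\beta\langle\nu,\nu'\rangle$ with $\langle\nu,\nu'\rangle<0$, so $\alpha\beta<0$. The numbers $-2\langle[c],\nu\rangle=-2\beta\langle\nu,\nu'\rangle$ and $-2\langle[c],\nu'\rangle=-2\alpha\langle\nu,\nu'\rangle$ have opposite signs. So exactly one of the two points lies in $\operatorname{int}c$ (it is finite, as the value at $\infty$ is $2/r>0$), and the other lies outside $c$. **Let $o_v$ be the one in $\operatorname{int}c$**, and let $\nu$ be its vector. Then $\beta<0<\alpha$, and after rescaling $\nu,\nu'$ by positive factors,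
$$[c]=\nu-\nu',\qquad\langle\nu,\nu'\rangle=-\tfrac12 .$$

**Step 3: $o_v$ depends continuously on $\Theta$.** Let $\Theta^k\to\Theta$. The points $o_v(\Theta^k)$ lie in $\Delta_0$, and any limit point satisfies $\kappa_N=\kappa_S$, $\kappa_E=\kappa_W$, $\kappa_c\le0$ for $\Theta$. It is one of the two points for $\Theta$, and at the other one $\kappa_c>0$, or it is $\infty$. So it is $o_v(\Theta)$.

**Step 4: the relation between the $\kappa$'s.** Put
$$p_1=-2\langle[N],\nu\rangle=-2\langle[S],\nu\rangle,\qquad p_2=-2\langle[E],\nu\rangle=-2\langle[W],\nu\rangle,$$
and let $q_1,q_2$ be the same with $\nu'$ in place of $\nu$. As $\nu=\lambda X(o_v)$ with $\lambda>0$, we have $p_1=\lambda\kappa_N(o_v)$ and $p_2=\lambda\kappa_E(o_v)$. All four numbers are positive: if $p_1\le0$, then $o_v$ would lie in both $N$ and $S$, which are disjoint, and the same argument applies to the others (at $\infty$ the values are positive anyway). In particular $o_v\notin N\cup E\cup S\cup W$.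

From $\langle[N],\nu-\nu'\rangle=-\cos\varphi$ we get $p_1=q_1+2\cos\varphi$; likewise $p_2=q_2+2\cos\psi$. The vectors $[N]+[S]$ and $[E]+[W]$ lie in $\mathcal P$: $\langle[N]+[S],[N]-[S]\rangle=0$ and $\langle[N]+[S],[E]-[W]\rangle=-1+1-1+1=0$, and similarly for the other. Pairing with $\nu$ and $\nu'$ we find
$$[N]+[S]=2(q_1\nu+p_1\nu'),\qquad[E]+[W]=2(q_2\nu+p_2\nu').$$
Their product is $-4$, so $q_1p_2+p_1q_2=2$, that is,
$$q_1q_2+q_1\cos\psi+q_2\cos\varphi=1. \tag{5}$$
In the 3-4-5 example, $\varphi=\psi=0$, $q_1=\frac12$, $q_2=\frac13$, $p_1=\frac52$, $p_2=\frac73$, and (5) reads $\frac16+\frac12+\frac13=1$.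

**Step 5: signs at the extreme angles.** Put $f_v=\kappa_E(o_v)-\kappa_N(o_v)$, which has the sign of $p_2-p_1$. If $(\varphi_v,\psi_v)=(\frac{5\pi}{12},0)$, then (5) gives $q_1=\frac{1-q_2\cos\varphi_v}{1+q_2}<1$, so
$$p_2-p_1=q_2-q_1+2-2\cos75^\circ>1-2\cos75^\circ>0 .$$
Hence $f_v>0$. By symmetry, $f_v<0$ if $(\varphi_v,\psi_v)=(0,\frac{5\pi}{12})$.

**Step 6: all crossings simultaneously.** For $t\in[-1,1]^n$ put $\varphi_v=\frac{5\pi}{24}(1+t_v)$ and $\psi_v=\frac{5\pi}{24}(1-t_v)$, and use the layouts of Proposition 5. The functions $f_v(t)$ are continuous, positive on the face $t_v=1$ and negative on the face $t_v=-1$, whatever the other coordinates are. The Poincaré–Miranda theorem says that such functions have a common zero $t^*$. **Fix this pattern.** For every crossing $v$,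
$$\kappa_N(o_v)=\kappa_E(o_v)=\kappa_S(o_v)=\kappa_W(o_v)=:k_v>0. \tag{6}$$

*Remark.* The bound $\frac{5\pi}{12}$ could be any angle $\theta$ strictly between $\frac\pi3$ and $\frac\pi2$. Step 5 needs $1-2\cos\theta>0$. The disc patterns need $\cos\theta>0$, $4(\pi-\theta)>2\pi$ and $3\pi-2\theta>2\pi$.

## The $4n$ balls do not overlap

Take the balls $\widehat D_e$ for the $2n$ edges $e$ of $\Gamma$, and for every crossing $v$ the two balls $T_v^\pm$ of radius $k_v/2$ centered at $(o_v,\pm k_v/2)$. By (2) and (6), $T_v^\pm$ are tangent to the four edge balls at $v$. It remains to exclude overlaps.

**Step 1: inversions and $\kappa$.** Let $g$ be the inversion with center $o$ and radius $\lambda$, and let $o\notin D=D(a,r)$. We claim that $gD$ is a disc of radius $\lambda^2/\kappa_D(o)$ and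
$$\kappa_{gD}(gx)=|g'(x)|\,\kappa_D(x),\qquad|g'(x)|=\frac{\lambda^2}{|x-o|^2}. \tag{7}$$
Put $o=0$ and $P=|a|^2-r^2=r\kappa_D(0)>0$. With $gx=\lambda^2x/|x|^2$,
$$\Big|gx-\frac{\lambda^2a}P\Big|^2-\frac{\lambda^4r^2}{P^2}=\lambda^4\Big(\frac1{|x|^2}-\frac{2x\cdot a}{P|x|^2}+\frac1P\Big)=\frac{\lambda^4}{P|x|^2}\big(|x-a|^2-r^2\big).$$
So $gD=D(\lambda^2a/P,\lambda^2r/P)$, of radius $\lambda^2r/P=\lambda^2/\kappa_D(0)$, and dividing by this radius gives (7).

**Step 2: the two regions at $v$.** This step locates everything else relative to the ring $N\cup E\cup S\cup W$. Let $Q_v$ be the closed star of $v$ in the layout, a quadrilateral with vertices $x_N,x_E,x_S,x_W$; its interior is the open star. Its sides are covered by $N\cup E\cup S\cup W$, since consecutive discs are tangent. Each of the four discs deformation retracts onto the two radii to its contact points, keeping these points fixed. So the union retracts onto $\partial Q_v$, and by Alexander duality its complement in $S^2=\mathbb R^2\cup\{\infty\}$ has exactly two components. One contains $o_v$, which lies in $\operatorname{int}D_v\subset\operatorname{int}Q_v$ (Lemma 2) and in none of the four discs; call it $U_v$. It cannot cross $\partial Q_v$, so $U_v\subset\operatorname{int}Q_v$.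 The other, $U_v'$, contains $\infty$ and lies outside $Q_v$. Hence $\operatorname{int}Q_v\setminus(N\cup E\cup S\cup W)=U_v$.

* If $e$ is not an edge at $v$, then $e\not\sim v$ in $G$, so $D_e\cap\operatorname{int}Q_v=\emptyset$ by Lemma 2. Also $\operatorname{int}D_e$ does not meet $N,E,S,W$, because edge discs are pairwise tangent or disjoint. So $\operatorname{int}D_e\subset U_v'$.
* The point $o_v$ lies in no edge disc at all: not in those at $v$, and not in the others by the previous item.
* If $w\ne v$, then $o_w$ lies in $\operatorname{int}Q_w$, which is disjoint from $\operatorname{int}Q_v$ because $v\not\sim w$; and $o_w$ lies in no edge disc. So $o_w\in U_v'$.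

**Step 3: the $v$-frame.** Invert in the sphere with center $(o_v,0)$ and radius $\sqrt{k_v}$. By Step 1 and (6), $N,E,S,W$ become *unit* discs $N',E',S',W'$, cyclically tangent, with $N'\cap S'=E'\cap W'=\emptyset$. Let $n',e',s',w'$ be their centers. Consecutive centers are at distance $2$. The distinct points $n',s'$ are both at distance $2$ from $e'$ and from $w'$, so they are mirror images in the line $e'w'$. So the centers form a rhombus $\Pi_v$ of side $2$, with diagonals greater than $2$. The balls $T_v^\pm$, of diameter $k_v$ and touching the plane at the center of inversion, become the half-spaces $\{z\ge1\}$ and $\{z\le-1\}$.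

The sides of $\Pi_v$ are covered by the unit discs; its center is uncovered, because the half-diagonals exceed $1$. The image of $U_v$ contains the image $\infty$ of $o_v$, so it is the unbounded component of the complement of the four unit discs. It cannot cross $\partial\Pi_v$, so it lies outside $\Pi_v$. The component containing the center of $\Pi_v$ lies inside $\Pi_v$. Hence the image of $U_v'$ is $\operatorname{int}\Pi_v$ minus the unit discs.

**Step 4: every point of $\Pi_v$ is within $\sqrt2$ of a vertex.** Write the point as $y=n'+\alpha u+\beta w$ with $\alpha,\beta\in[0,1]$, where $u,w$ are the side vectors at $n'$, $|u|=|w|=2$. Give the vertex $n'+iu+jw$ ($i,j\in\{0,1\}$) the weight $\alpha_i\beta_j$, where $\alpha_1=\alpha$, $\alpha_0=1-\alpha$, $\beta_1=\beta$, $\beta_0=1-\beta$. Since $\sum_i\alpha_i(i-\alpha)=0$ and $\sum_j\beta_j(j-\beta)=0$, the mixed terms drop out, and the weighted mean of the squared distances from $y$ to the vertices is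
$$\sum_{i,j}\alpha_i\beta_j\,|(i-\alpha)u+(j-\beta)w|^2=4\alpha(1-\alpha)+4\beta(1-\beta)\le2 .$$
So some vertex is at squared distance at most $2$.

**Step 5: edge balls.** $\widehat D_e$ and $\widehat D_f$ have disjoint interiors because $D_e,D_f$ are tangent or disjoint.

**Step 6: a crossing ball and a far edge ball.** Let $e$ not be an edge at $v$. As $o_v\notin D_e$, in the $v$-frame $D_e$ becomes a bounded disc of radius $r'=k_v/\kappa_{D_e}(o_v)$, whose interior lies in $\operatorname{int}\Pi_v$ outside the unit discs. Its center is within $\sqrt2$ of the center of a unit disc, so $1+r'\le\sqrt2$ and $r'<1$. Together with (6),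
$$\kappa_{D_e}(o_v)\ge k_v\quad\text{for all edges }e\text{ and all crossings }v, \tag{8}$$
and by (2) the interiors of $T_v^\pm$ and $\widehat D_e$ are disjoint.

**Step 7: $T_v^+$ and $T_w^+$ for $v\ne w$.** Let $g$ be the inversion of the $w$-frame, so $g(T_w^+)=\{z\ge1\}$. Since $o_v\in U_w'$, the point $g(o_v)$ lies in $\Pi_w$. So it is within $\sqrt2$ of the center of a unit disc $g(D_i)$ with $i$ an edge at $w$, and $\kappa_{g(D_i)}(g(o_v))\le2-1=1$. The ball $T_v^+$ does not contain $o_w$, as it meets the plane only in $o_v$. So $g(T_v^+)$ is a bounded ball touching $z=0$ from above at $g(o_v)$. It is tangent to the ball with equator $g(D_j)$ for any edge $j$ at $v$ (recall $o_w\notin D_j$). By (2), (7) and (8), its diameter is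
$$\kappa_{g(D_j)}(g(o_v))=|g'(o_v)|\,k_v\le|g'(o_v)|\,\kappa_{D_i}(o_v)=\kappa_{g(D_i)}(g(o_v))\le1 .$$
So $g(T_v^+)$ lies in $0\le z\le1$, and its interior is disjoint from $g(T_w^+)$. By symmetry the same holds for $T_v^-,T_w^-$.

**Step 8: $T_v^+$ and $T_w^-$** (also $w=v$) lie on opposite sides of $z=0$.

So we have a packing of $4n$ balls.

## Reading the diagram from above

**Step 1: the cycles.** Follow each component of $L$ through $D$ and take alternately the ball $\widehat D_e$ of the current edge and, at the next crossing $v$, the ball $T_v^+$ if the strand passes over and $T_v^-$ if it passes under. Consecutive balls are tangent and every ball is used exactly once. A component contains at least two edges, since $\Gamma$ has no loops. So we get disjoint cycles of length at least $4$. Let $P$ be the union of the polygons through the centers. The centers of $T_v^\pm$ lie above and below $o_v$, so the vertical projection of $P$ is the union of the segments $o_vx_e$ with $e$ an edge at $v$. On $x_N\to T_v^+\to x_S$ the height is positive except at the ends; on $x_E\to T_v^-\to x_W$ it is negative except at the ends. We must show that these segments do not intersect in unexpected places. The quadrilateral $Q_v$ need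 not be convex, so this requires an argument.

**Step 2 (claim): $o_v$ lies strictly on the inner side of each side line of $Q_v$.** Let $\ell$ be the line $x_Nx_E$ and $p$ the contact point of $N$ and $E$. Work in the $v$-frame in the plane, and denote images by primes. The point $\xi=\infty'$ lies in the image of $U_v'$, hence in $\operatorname{int}\Pi_v$. The line $\ell$ is orthogonal to $\partial N$ and $\partial E$ at $p$, so $\ell'$ is a circle or line through $\xi$ and $p'$, and its tangent at $p'$ is the line $n'e'$. If $o_v\in\ell$, then $\ell'$ would be a straight line, namely $n'e'$; but a side line of $\Pi_v$ does not contain the interior point $\xi$. So $o_v\notin\ell$. Hence $\ell'$ is a circle tangent to the line $n'e'$ at $p'$, and it lies on the same side of this line as $\Pi_v$, because $\xi$ does.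

Near $p$ the complement of $N\cup E$ consists of two cusps, one on each side of $\ell$. As $p\notin S\cup W$, the cusp on the inner side of $Q_v$ lies, near $p$, in $\operatorname{int}Q_v$ minus the four discs, so in $U_v$. Its image lies in the image of $U_v$, hence outside $\Pi_v$. So it is the cusp at $p'$ on the outer side of the line $n'e'$. The disc bounded by $\ell'$ is on the other side of that line. So the image of the inner cusp lies outside this disc, in the same component of $S^2\setminus\ell'$ as $\infty=o_v'$. Applying the inversion again, the inner cusp and $o_v$ lie on the same side of $\ell$. The other sides of $Q_v$ are handled identically.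

**Step 3: $Q_v$ is star-shaped with respect to $o_v$.** Traverse $\partial Q_v$ in the positive direction. By Step 2, $o_v$ is strictly to the left of each side, so the argument of $x-o_v$ increases strictly along each side. Since $o_v\in\operatorname{int}Q_v$, it increases by $2\pi$ in total. So $\partial Q_v$ is a radial graph around $o_v$. Hence the segments from $o_v$ to $x_N,x_E,x_S,x_W$ lie in $\operatorname{int}Q_v$ except for their outer endpoints, are disjoint except for $o_v$, and leave $o_v$ in the cyclic order $N,E,S,W$.

**Step 4: the diagram.** The $Q_v$ have disjoint interiors, so the projection of $P$ is a plane graph with vertices $o_v$. Its edges $o_vx_eo_w$ correspond to the edges $e=vw$ of $\Gamma$, with the same cyclic orders at the vertices, because the layout has the orientation of $G$. A connected plane graph is determined by these data up to an orientation-preserving homeomorphism of $S^2$ (standard), so the projection is the image of $\Gamma$ under such a homeomorphism. At each $o_v$ the strands $NS$ and $EW$ cross once, with $NS$ above, as in $D$. So $P$ has diagram $D$ and realizes $L$. Hence $\mathrm{ball}(L)\le4n=4\,\mathrm{cr}(L)$, which proves the inequality of Theorem A. The constant cannot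 be lowered, because $\mathrm{ball}(2_1^2)=8$ by the results quoted from the source of the problem. $\blacksquare$
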